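# Sorting the tangent space of a symmetric space by the sign of its curvature

## 1. The guess "yes", tried on spheres, products and infinite sums

Stand at a point of a symmetric space, possibly of infinite dimension. Some tangent planes may be positively curved, some negatively, some flat. Can the tangent space be cut orthogonally into three pieces that do not interact, such that the curvature is nonnegative on one, zero on another and nonpositive on the third? Here "curvature" means the whole curvature operator and not only its values on planes.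

The first guess is yes. The spaces one writes down first are spheres, hyperbolic spaces, flat spaces and products of these, and in a product the factors themselves are the pieces. The guess is right; these notes prove it. First we fix the definitions and test the guess.

**Definition 1 (symmetric space).** A Riemannian manifold here is a smooth manifold, of finite or infinite dimension, modeled on a separable Hilbert space and equipped with a Riemannian metric. As usual, the metric $g_p$ induces the Hilbert topology of $T_pM$. A *symmetry* at $p\in M$ is an involutive isometry $\sigma_p\colon M\to M$ with $\sigma_p(p)=p$ and $d\sigma_p(p)=-\mathrm{Id}$. A *Riemannian symmetric space* is a Riemannian manifold with a symmetry at each point and with surjective exponential map.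

**Definition 2 (curvature operator).** Fix $p\in M$, put $\mathfrak p=T_pM$, and let $R$ be the curvature tensor at $p$. Let $\Lambda^2\mathfrak p$ be the algebraic exterior square (finite sums of elements $x\wedge y$) with
$$\langle x\wedge y,z\wedge w\rangle=\langle x,z\rangle\langle y,w\rangle-\langle x,w\rangle\langle y,z\rangle .$$
The curvature operator is the symmetric bilinear form on $\Lambda^2\mathfrak p$ with $\mathcal R(x\wedge y,z\wedge w)=\langle R(x,y)w,z\rangle$. Thus $\mathcal R(x\wedge y,x\wedge y)=K(x,y)\|x\wedge y\|^2$, where $K$ is the sectional curvature. We write $\mathcal R\ge0$ if $\mathcal R(\xi,\xi)\ge0$ for *all* $\xi\in\Lambda^2\mathfrak p$, and similarly $\mathcal R\le 0$.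

**Definition 3 (Lie triple systems).** A closed subspace $\mathfrak q\subset\mathfrak p$ is a *Lie triple system* (LTS) if $R(x,y)z\in\mathfrak q$ for all $x,y,z\in\mathfrak q$. The restriction of the curvature operator to $\mathfrak q$ is $\mathcal R|_{\Lambda^2\mathfrak q}$. Two Lie triple systems $\mathfrak q_1,\mathfrak q_2$ *commute* if $R(x,y)=0$ for all $x\in\mathfrak q_1$, $y\in\mathfrak q_2$.

The question is whether every Riemannian symmetric space has an orthogonal decomposition $\mathfrak p=\mathfrak p_-\oplus\mathfrak p_0\oplus\mathfrak p_+$ into commuting Lie triple systems with $\mathcal R\ge0$ on $\mathfrak p_-$, $\mathcal R=0$ on $\mathfrak p_0$ and $\mathcal R\le0$ on $\mathfrak p_+$. Mind the names: the *nonnegative* curvature sits on $\mathfrak p_-$.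

**Example 1 (the Hilbert sphere).** Let $M$ be the unit sphere of a separable Hilbert space of dimension at least $3$. The symmetry at $p$ is $v\mapsto2\langle v,p\rangle p-v$, great circles show that the exponential map is surjective, and
$$R(x,y)z=\langle y,z\rangle x-\langle x,z\rangle y\qquad\text{on }\mathfrak p=p^\perp .$$
Then $\langle R(x,y)w,z\rangle=\langle x\wedge y,z\wedge w\rangle$, so $\mathcal R$ is the inner product of $\Lambda^2\mathfrak p$, and $\mathfrak p_-=\mathfrak p$ works. Since $R(x,y)z\in\mathrm{span}(x,y)$, *every* closed subspace is an LTS. But a closed subspace $I\ne0$ preserved by all operators $R(x,y)$ is everything: if $0\neq v\in I$ and $w\perp v$, then $R(w,v)v=\|v\|^2w\in I$. With $-R$ in place of $R$ one has the hyperbolic case and $\mathfrak p_+=\mathfrak p$; with $R=0$ the flat case and $\mathfrak p_0=\mathfrak p$.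

**Example 2 (sphere times hyperbolic plane).** For $S^2\times H^2$ we have $\mathfrak p=\mathbb R^2\oplus\mathbb R^2$ and
$$\mathcal R(x\wedge y,x\wedge y)=\|x_1\wedge y_1\|^2-\|x_2\wedge y_2\|^2,$$
which takes both signs. The two factors are $\mathfrak p_-$ and $\mathfrak p_+$.

**Example 3 (infinite sums).** Let $\mathfrak p$ be the Hilbert sum of countably many planes $\mathbb R^2$, let $c_n\in\mathbb R$ with $\sup|c_n|<\infty$, and put $R(x,y)z=\sum_nc_nR_0(x_n,y_n)z_n$, where $R_0$ is the tensor of $S^2$. This $R$ is bounded and has all the algebraic properties that we shall use. The planes with $c_n>0$, $c_n=0$, $c_n<0$ give $\mathfrak p_-,\mathfrak p_0,\mathfrak p_+$, even if $c_n\to0$.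

**Example 4 (a diffuse sum does not exist).** One might fear a "continuous sum", say $L^2([0,1];\mathbb R^2)$ with $R_0$ applied pointwise. That is not defined: with $f(t)=t^{-2/5}\in L^2$ and $x=fe_1$, $y=fe_2$, we get $R_0(x,y)x=-f^3e_2\notin L^2$. The boundedness of $R$ excludes such objects, and Lemma 1 below turns this into a proof.

The guess survives, but these examples were built as sums of pieces of one sign. For a general symmetric space there are three things to prove. The tangent space splits into irreducible pieces. On an irreducible piece the sectional curvature has one sign. And one sign of $K$ forces one sign of $\mathcal R$ on *all* of $\Lambda^2$, not only on the elements $x\wedge y$.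

## 2. The Lie algebra $\mathfrak k\oplus\mathfrak p$ and the two theorems

**What we use about the space.** The Levi-Civita connection exists, and $R$ is bounded: $\|R(x,y)z\|\le C\|x\|\|y\|\|z\|$. The usual symmetries hold: $R(x,y)=-R(y,x)$ is skew-adjoint, the Bianchi identity holds, and $\langle R(x,y)z,w\rangle=\langle R(z,w)x,y\rangle$. Moreover $\nabla R=0$, because for each $q\in M$ the isometry $\sigma_q$ preserves the $5$-linear form $\langle(\nabla_vR)(x,y)z,w\rangle$ on $T_qM$ and acts there as $-\mathrm{Id}$, so the form equals its negative. The Ricci identity for the parallel tensor $R$ then reads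
$$R(u,v)R(x,y)z=R(R(u,v)x,y)z+R(x,R(u,v)y)z+R(x,y)R(u,v)z .\tag{1}$$
Surjectivity of the exponential map is not used.

**Definition 4.** An *orthogonal LTS* is a separable real Hilbert space $\mathfrak p$ with a bounded trilinear $R$ that has these symmetries and satisfies (1). Then $(\mathfrak p,-R)$ is one too. Its *center* is $\mathfrak z=\{x:R(x,y)=0\ \forall y\}$.

In Example 3 the center is the sum of the planes with $c_n=0$; in Example 1 it is $0$.

**The bracket.** For $x,y\in\mathfrak p$ put $[x,y]:=-R(x,y)$. Let $\mathfrak k_{alg}=\mathrm{span}\{[x,y]\}\subset B(\mathfrak p)$, and let $\mathfrak k$ be its closure in operator norm. By (1) and continuity, each $h\in\mathfrak k$ is a skew-adjoint derivation of $R$: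
$$[h,R(x,y)]=R(hx,y)+R(x,hy).$$
Hence $[\mathfrak k,\mathfrak k_{alg}]\subset\mathfrak k_{alg}$ and $[\mathfrak k,\mathfrak k]\subset\mathfrak k$. On $\mathfrak g=\mathfrak k\oplus\mathfrak p$ put
$$[h,x]=hx=-[x,h],\qquad[h,h']=hh'-h'h,\qquad\|h+x\|=\|h\|_{op}+\|x\| .$$
The bracket is continuous. The Jacobi identity holds for three elements of $\mathfrak k$, and for two of $\mathfrak k$ and one of $\mathfrak p$, because there the brackets come from composition and action of operators. For $h\in\mathfrak k$ and $x,y\in\mathfrak p$ it says $[h,[x,y]]=[hx,y]+[x,hy]$, the derivation property. For $x,y,z\in\mathfrak p$ we have $[x,[y,z]]=R(y,z)x$, and the cyclic sum vanishes by Bianchi. So $\mathfrak g$ is a Banach Lie algebra, and $\sigma=\mathrm{id}_{\mathfrak k}\oplus(-\mathrm{id}_{\mathfrak p})$ is an isometric automorphism. We write $a_{\mathfrak k},a_{\mathfrak p}$ for the components of $a\in\mathfrak g$.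

For the Hilbert sphere $\mathfrak k_{alg}$ consists of all finite-rank skew operators, and $\mathfrak k$ of the compact skew operators.

**The operators $T_x$.** Let $T_x=(\mathrm{ad}\,x)^2|_{\mathfrak p}$, so $T_xz=[x,[x,z]]=R(x,z)x$. It is bounded, norm-continuous in $x$, and self-adjoint because $\langle R(x,z)x,w\rangle=\langle R(x,w)x,z\rangle$. Also
$$\langle T_xy,y\rangle=\langle T_yx,x\rangle=-\mathcal R(x\wedge y,x\wedge y)=-K(x,y)\|x\wedge y\|^2 .\tag{2}$$
So $T_x\le0$ for all $x$ means $K\ge0$. On the sphere, $T_xz=\langle z,x\rangle x-\|x\|^2z$.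

**The form $Q$.** For $\xi=\sum x_i\wedge y_i$ put $L\xi=\sum[x_i,y_i]\in\mathfrak k_{alg}$. Then
$$\mathcal R(\xi,z\wedge w)=\sum\langle R(x_i,y_i)w,z\rangle=-\sum\langle R(x_i,y_i)z,w\rangle=\langle(L\xi)z,w\rangle ,$$
so $\mathcal R(\xi,\cdot)$ depends only on $L\xi$. As $\mathcal R$ is symmetric, there is a well-defined symmetric bilinear form $Q$ on $\mathfrak k_{alg}$ with
$$Q(L\xi,L\eta)=\mathcal R(\xi,\eta),\qquad Q(h,[x,y])=\langle hx,y\rangle .\tag{3}$$
The sign of $\mathcal R$ is the sign of $Q$. For the Hilbert sphere, $Q(h,h)$ is half the squared Hilbert–Schmidt norm of $h$.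

**Theorem A.** For every orthogonal LTS (in particular for $T_pM$, $M$ a Riemannian symmetric space) there is an orthogonal decomposition $\mathfrak p=\mathfrak p_-\oplus\mathfrak p_0\oplus\mathfrak p_+$ into commuting Lie triple systems with $\mathcal R\ge0$ on $\mathfrak p_-$, $\mathcal R=0$ on $\mathfrak p_0$, $\mathcal R\le0$ on $\mathfrak p_+$.

For the complements we need one more notion. A *real $L^*$-algebra* is a real Lie algebra on a real Hilbert space with a linear involution $a\mapsto a^*$ such that $\langle[a,b],c\rangle=\langle b,[a^*,c]\rangle$. An example is the space of real Hilbert–Schmidt operators with $\langle a,b\rangle=\mathrm{tr}(ab^*)$ and the transpose as $*$: both sides equal $\mathrm{tr}(abc^*)-\mathrm{tr}(bac^*)$.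

**Theorem B.**
1. One can take $\mathfrak p_0=\mathfrak z$, and with this choice the decomposition is unique. Moreover $\mathfrak z^\perp$ is, in a unique way, a Hilbert sum of minimal closed $R(\mathfrak p,\mathfrak p)$-invariant subspaces, each contained in $\mathfrak p_-$ or $\mathfrak p_+$.
2. With $\mathfrak p_0=\mathfrak z$: for $\xi=\sum x_i\wedge y_i$ in $\Lambda^2\mathfrak p_-$ or in $\Lambda^2\mathfrak p_+$, $\mathcal R(\xi,\xi)=0$ iff $\sum R(x_i,y_i)=0$. In particular, for independent $x,y$ in $\mathfrak p_+$ (or in $\mathfrak p_-$), $K(x,y)=0$ iff $R(x,y)=0$.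
3. In any dimension, $\mathcal R\ge0$ iff $K\ge0$, and $\mathcal R\le0$ iff $K\le0$.
4. Let $\mathfrak z=0$. Then $\mathcal R$ on $\Lambda^2\mathfrak p_-$ and $-\mathcal R$ on $\Lambda^2\mathfrak p_+$ induce an inner product on $\mathfrak k_{alg}$. The bracket of $\mathfrak k_{alg}\oplus\mathfrak p$ extends continuously to the completion $\hat{\mathfrak k}\oplus\mathfrak p$, which is a centerless real $L^*$-algebra with $z^*=-z$ on $\hat{\mathfrak k}\oplus\mathfrak p_-$ and $z^*=z$ on $\mathfrak p_+$.

The choice $\mathfrak p_0=\mathfrak z$ matters for uniqueness: for $\mathbb R\times S^2$ the flat line may also be put into $\mathfrak p_-$.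

## 3. The Killing form settles finite dimension and diverges on the Hilbert sphere

Here is what a sensible person tries first. Let $\dim\mathfrak p<\infty$, $\mathfrak z=0$, $\mathfrak p\ne0$, and suppose that $\mathfrak k$ preserves no subspaces but $0$ and $\mathfrak p$. Let $B(a,b)=\mathrm{tr}_{\mathfrak g}(\mathrm{ad}\,a\,\mathrm{ad}\,b)$ be the Killing form. On $\mathfrak p$ write $B(x,y)=\langle Sx,y\rangle$. The symmetric operator $S$ commutes with $\mathfrak k$, so its eigenspaces are $\mathfrak k$-invariant and $S=c\,\mathrm{Id}$. For $h\in\mathfrak k$,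
$$B(h,h)=\mathrm{tr}_{\mathfrak p}(h^2)+\mathrm{tr}_{\mathfrak k}\big((\mathrm{ad}\,h)^2\big)\le\mathrm{tr}_{\mathfrak p}(h^2)=-\|h\|_{HS}^2,$$
because $\mathrm{ad}\,h$ is skew on $\mathfrak k$ for the inner product $-\mathrm{tr}_{\mathfrak p}(hh')$. Invariance of $B$ gives $c\langle hx,y\rangle=B([h,x],y)=B(h,[x,y])$, so $cQ=B$ on $\mathfrak k$ by (3), and $cQ$ is negative definite. Here $\mathfrak k\neq0$ (otherwise $\mathfrak p=\mathfrak z=0$), so $c\ne0$ and $Q$ is definite. Both the sign of $K$ and the sign of $\mathcal R$ come out at once.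

The argument stops at its first line in infinite dimension. One computes $B(x,x)=2\,\mathrm{tr}\,T_x$, since $\mathrm{ad}\,x$ exchanges $\mathfrak k$ and $\mathfrak p$. For the sphere with $\dim\mathfrak p=n$ this is $-2(n-1)\|x\|^2$, and for the Hilbert sphere the trace of $T_x$ diverges. We do have an invariant form without traces, namely $Q$ together with $\langle\cdot,\cdot\rangle$, but its sign is exactly what is unknown. So we look for arguments without traces: one for the sign of a single $T_x$ (Section 5), and one for the sign of $Q$ (Sections 7–10).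

## 4. Splitting off the center and finding irreducible pieces

"Invariant" means $\mathfrak k$-invariant; for closed subspaces this is the same as invariance under all $R(x,y)$.

**Step 4.1: invariant subspaces are direct factors.** *This step shows that $R$ is block diagonal with respect to $I\oplus I^\perp$.* Let $I$ be closed and invariant. Then $I^\perp$ is invariant, as $\mathfrak k$ is skew. For $x\in I$, $y\in I^\perp$ we have $\langle R(x,y)z,w\rangle=\langle R(z,w)x,y\rangle=0$, so $R(I,I^\perp)=0$. For $x,y\in I$ and $z\in I^\perp$, Bianchi gives $R(x,y)z=-R(y,z)x-R(z,x)y=0$. So $R(I,I)I^\perp=0$, and likewise $R(I^\perp,I^\perp)I=0$. With $P$ the orthogonal projection on $I$,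
$$R(x,y)z=R(Px,Py)Pz+R((1-P)x,(1-P)y)(1-P)z .\tag{4}$$
So $I$ and $I^\perp$ are commuting Lie triple systems, and the invariant subspaces of the LTS $I$ are exactly the invariant subspaces of $\mathfrak p$ contained in $I$.

**Step 4.2: removing the center.** *This step reduces to $\mathfrak z=0$.* The center is closed. It is invariant: for $x\in\mathfrak z$, (1) gives
$$R(R(u,v)x,y)z=R(u,v)R(x,y)z-R(x,R(u,v)y)z-R(x,y)R(u,v)z=0 .$$
By (4), an element of $\mathfrak z^\perp$ that is central in the LTS $\mathfrak z^\perp$ is central in $\mathfrak p$, hence lies in $\mathfrak z\cap\mathfrak z^\perp=0$. Until the proof of Theorem A at the end of Section 10, we replace $\mathfrak p$ by $\mathfrak z^\perp$ and assume $\mathfrak z=0$. By (4), every closed invariant subspace then has trivial center.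

**Lemma 1.** If $\mathfrak p\ne0$ has trivial center, it contains a minimal nonzero closed invariant subspace.

*Proof.* Suppose not, and fix $x\ne0$ and $\varepsilon>0$. We show that $x$ can be spread over blocks in which it is tiny, and that boundedness of $R$ then makes $x$ central.

Let $I$ be a nonzero closed invariant subspace. It is not minimal, so it is an orthogonal sum of two nonzero closed invariant subspaces, and for one of them, $I'$, we have $\|P_{I'}x\|^2\le\frac12\|P_Ix\|^2$. Iterating, $I$ contains a nonzero closed invariant subspace $I''$ with $\|P_{I''}x\|^2<\varepsilon$.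

Take a maximal orthogonal family of nonzero closed invariant subspaces $I_a$ with $\|P_{I_a}x\|^2<\varepsilon$. Its closed sum is $\mathfrak p$; otherwise the orthogonal complement would contain a further member. So $\sum_a\|P_{I_a}x\|^2=\|x\|^2<\infty$. Keep finitely many $I_a$ such that the remaining ones contribute less than $\varepsilon$ to this sum, and merge the remaining ones into one closed invariant subspace. This gives a finite orthogonal decomposition $\mathfrak p=I_1\oplus\dots\oplus I_n$ into closed invariant subspaces with $\|P_ix\|^2<\varepsilon$. Applying (4) repeatedly, for all $y,z$,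
$$\|R(x,y)z\|^2=\sum_i\|R(P_ix,P_iy)P_iz\|^2\le C^2\varepsilon\sum_i\|P_iy\|^2\|P_iz\|^2\le C^2\varepsilon\|y\|^2\|z\|^2 .$$
As $\varepsilon$ was arbitrary, $R(x,\cdot)=0$, so $x\in\mathfrak z=0$, a contradiction. $\square$

**Step 4.3: the decomposition.** *This step writes $\mathfrak p$ as a sum of irreducible pieces.* By Zorn there is a maximal orthogonal family $(\mathfrak p_i)$ of minimal closed invariant subspaces. The complement of its closed sum is closed and invariant with trivial center; if it were nonzero, Lemma 1 would give a further member. So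
$$\mathfrak p=\widehat{\bigoplus_i}\ \mathfrak p_i,$$
the $\mathfrak p_i$ commute pairwise, have trivial center, and are *irreducible*: each has no closed invariant subspaces but $0$ and itself.

## 5. The positive and negative spectral subspaces of $T_x$ commute

Let now $\mathfrak p\ne0$ be irreducible with trivial center. Fix $x\in\mathfrak p$, and put $X=\mathrm{ad}\,x\in B(\mathfrak g)$ and $T=T_x$. Let $V_+,V_0,V_-$ be the spectral subspaces of the bounded self-adjoint operator $T$ for $(0,\infty)$, $\{0\}$, $(-\infty,0)$, with projections $P_+,P_0,P_-$. We recall that bounded operators commuting with $T$ commute with these projections, and that $T|_{V_\pm}$ is injective with dense range in $V_\pm$.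

We want $V_+=0$ or $V_-=0$. The plan is to show that $V_+$ and $V_-$ commute, in a strong sense, and then to generate an ideal from $V_+$.

**The eigenvector computation.** Suppose $Tu=a^2u$ and $Tv=-b^2v$ with $a,b>0$. In $\mathfrak g_{\mathbb C}$ put $\hat u=u+a^{-1}[x,u]$ and $\hat v=v-ib^{-1}[x,v]$. Then $X\hat u=a\hat u$ and $X\hat v=ib\,\hat v$. As $X$ is a derivation, $w=[\hat u,\hat v]$ satisfies $Xw=(a+ib)w$, so $Tw_{\mathfrak p}=(a+ib)^2w_{\mathfrak p}$. But $(a+ib)^2=a^2-b^2+2iab$ is not real and $T$ is self-adjoint, so $w_{\mathfrak p}=0$, and then $(a+ib)w_{\mathfrak k}=[x,w_{\mathfrak p}]=0$. So $w=0$, and its components give four vanishing brackets.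

This stops when $T$ is only known to be bounded and self-adjoint: nothing provides eigenvectors. What survives is the behavior of $e^{sX}$. The eigenvector $w$ would be multiplied by $e^{s(a+ib)}$, which decays along *both* rays $s\to-\infty$ and $s\to+i\infty$. A self-adjoint second-order equation cannot allow that, and this can be said without eigenvectors.

**Step 5.1: $Tv=0$ implies $[x,v]=0$.** *This step handles the kernel of $T$; the argument is of Kleinecke–Shirokov type.* Let $h=[x,v]\in\mathfrak k$, so $[x,h]=Tv=0$. Let $Y=\mathrm{ad}\,v$, $H=\mathrm{ad}\,h$, and $D=[X,\cdot]$, a derivation of $B(\mathfrak g)$. Then $DY=H$ and $DH=0$. In the Leibniz expansion of $D^n(Y^n)$ only the terms survive in which each factor $Y$ is differentiated exactly once, and there are $n!$ of them. So $D^n(Y^n)=n!\,H^n$. Since $\|D\|\le2\|X\|$,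
$$\|H^n\|\le\frac{(2\|X\|\|Y\|)^n}{n!}.$$
Now $H|_{\mathfrak p}=h$ is skew-adjoint, hence normal, so $\|h\|^n=\|h^n\|\le\|H^n\|$ for all $n$. Taking $n$-th roots, $h=0$.

**Step 5.2.** *This step is the commutation of $V_+$ and $V_-$.* We show for $u\in V_+$, $v\in V_-$:
$$[u,v]=0,\quad[u,[x,v]]=0,\quad[[x,u],v]=0,\quad[[x,u],[x,v]]=0.$$
All four are continuous in $u$ and $v$, so by density we may take $u\in U:=1_{[\delta,\infty)}(T)\mathfrak p$ and $v\in W:=1_{(-\infty,-\delta]}(T)\mathfrak p$ for some $\delta>0$. Let $A=T^{1/2}|_U$ and $B=(-T)^{1/2}|_W$; both are self-adjoint and $\ge\sqrt\delta$. For $u\in U_{\mathbb C}$, $v\in W_{\mathbb C}$ put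
$$\hat u=u+[x,A^{-1}u],\qquad\hat v=v-i[x,B^{-1}v].$$
Then $X\hat u=[x,u]+TA^{-1}u=[x,u]+Au=\widehat{Au}$, and, as $T=-B^2$ on $W$, $X\hat v=[x,v]+iBv=i\,\widehat{Bv}$. Hence for $s\in\mathbb C$
$$e^{sX}\hat u=\widehat{e^{sA}u},\qquad e^{sX}\hat v=\widehat{e^{isB}v}.\tag{5}$$
Let $w=[\hat u,\hat v]$. Since $e^{sX}$ is an automorphism, $e^{sX}w=[\widehat{e^{sA}u},\widehat{e^{isB}v}]$. For $s=-r$ the operator $e^{-rA}$ has norm at most $e^{-r\sqrt\delta}$ and $e^{-irB}$ is unitary. For $s=ir$ the operator $e^{irA}$ is unitary and $e^{-rB}$ has norm at most $e^{-r\sqrt\delta}$. So $\|e^{sX}w\|=O(e^{-r\sqrt\delta})$ as $r\to+\infty$, both for $s=-r$ and for $s=ir$.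

Let $y(s)=(e^{sX}w)_{\mathfrak p}$, an entire function. Since $X$ exchanges $\mathfrak k$ and $\mathfrak p$, we have $y'=(Xe^{sX}w)_{\mathfrak p}$ and $y''=Ty$. Both $y$ and $y'$ decay along the two rays.

On the real line $s=t$, the function $P_0y$ has second derivative $TP_0y=0$. It is affine in $t$ and tends to $0$ as $t\to-\infty$, so $P_0y=0$. Moreover $\|P_-y'\|^2-\langle TP_-y,P_-y\rangle$ has derivative $2\,\mathrm{Re}\langle P_-y''-TP_-y,P_-y'\rangle=0$. So it is constant, and equal to $0$ by decay. Both terms are $\ge0$, and $-T$ is positive and injective on $V_-$; so $P_-y=0$.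

On the imaginary line, $z(r)=y(ir)$ satisfies $z''=-Tz$. So $\|P_+z'\|^2+\langle TP_+z,P_+z\rangle$ is constant in $r$, hence $0$ by decay as $r\to+\infty$. Both terms are $\ge0$, so $P_+z=0$.

By analyticity $P_0y$, $P_-y$ and $P_+y$ vanish on all of $\mathbb C$, so $y\equiv0$. Thus $w_{\mathfrak p}=y(0)=0$ and $[x,w_{\mathfrak k}]=y'(0)=0$, so $Xw=0$. Then $e^{sX}w=w$ is constant in $s$ and decays, so $w=0$. For real $u,v$,
$$w=\big([u,v]+[[x,A^{-1}u],v]\big)-i\big([u,[x,B^{-1}v]]+[[x,A^{-1}u],[x,B^{-1}v]]\big).$$
Here $[u,v]$ and the last bracket lie in $\mathfrak k$, the other two in $\mathfrak p$. Separating real and imaginary parts and components, all four vanish. As $A$ and $B$ are invertible on $U$ and $W$, the claim follows.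

## 6. One sign for all $T_x$ on an irreducible piece

**Step 6.1: each $T_x$ is semidefinite.** *This step turns $V_+$ into an ideal that commutes with $V_-$.* Let $M_\pm=V_\pm+[x,V_\pm]$, and let $\mathcal C$ be the centralizer of $M_-$ in $\mathfrak g$, a closed subalgebra. By Step 5.2, $M_+\subset\mathcal C$. Let $\mathcal S\subset\mathcal C$ be the closed subalgebra generated by $M_+$. We claim $[\mathfrak p,\mathcal S]\subset\mathcal S$, and check it on $V_+$, $V_-$, $V_0$.

First, $[V_+,\mathcal S]\subset\mathcal S$ since $V_+\subset\mathcal S$, and $[V_-,\mathcal S]=0$ since $\mathcal S\subset\mathcal C$.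

Let $z\in V_0$. By Step 5.1, $[x,z]=0$, so $\mathrm{ad}\,z$ commutes with $X$. Then $(\mathrm{ad}\,z)X|_{\mathfrak p}$ is a bounded operator on $\mathfrak p$ that commutes with $T=X^2|_{\mathfrak p}$, hence with its spectral projections. So $[z,[x,V_+]]\subset V_+$. For $u\in V_+$ also $[z,Tu]=[x,[z,[x,u]]]\in[x,V_+]$, and $TV_+$ is dense in $V_+$, so $[z,V_+]\subset\overline{[x,V_+]}$. Therefore $\mathrm{ad}\,z$ maps $M_+$ into $\overline{M_+}\subset\mathcal S$. The set $\{s\in\mathcal S:[z,s]\in\mathcal S\}$ is a closed subalgebra, because $\mathrm{ad}\,z$ is a continuous derivation. It contains $M_+$, hence equals $\mathcal S$.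

The normalizer of $\mathcal S$ in $\mathfrak g$ is a closed subalgebra containing $\mathfrak p$. So it contains $[\mathfrak p,\mathfrak p]$ and its closed span, hence all of $\mathfrak g$; thus $\mathcal S$ is an ideal. Then $\mathcal S\cap\mathfrak p$ is a closed invariant subspace that contains $V_+$ and commutes with $V_-$. If $V_+\ne0$, irreducibility gives $\mathcal S\cap\mathfrak p=\mathfrak p$, so $[\mathfrak p,V_-]=0$ and $V_-\subset\mathfrak z=0$. Hence $T_x\ge0$ or $T_x\le0$.

**Step 6.2: the sign does not depend on $x$.** *This step compares two vectors with the symmetry $\langle T_xy,y\rangle=\langle T_yx,x\rangle$.* Suppose $T_x\ge0$ and $T_x\ne0$ for some $x$. Let $\mathcal O=\{y:T_y\not\ge0\}$, an open set. For $y\in\mathcal O$, Step 6.1 gives $T_y\le0$, and (2) gives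
$$0\le\langle T_xy,y\rangle=\langle T_yx,x\rangle\le0 .$$
As $T_x\ge0$, this forces $T_xy=0$, and $[x,y]=0$ by Step 5.1. If $\mathcal O\ne\emptyset$, it spans $\mathfrak p$, being open, so $x\in\mathfrak z=0$, which contradicts $T_x\ne0$. Hence $T_y\ge0$ for all $y$. If there is no such $x$, then $T_y\le0$ for all $y$ by Step 6.1. So either $T_y\ge0$ for all $y\in\mathfrak p$, or $T_y\le0$ for all $y\in\mathfrak p$.

**Step 6.3: sorting.** *This step defines $\mathfrak p_\pm$.* Return to $\mathfrak p=\widehat\bigoplus\mathfrak p_i$. Let $\mathfrak p_-$ be the closed sum of the $\mathfrak p_i$ on which all $T_y\le0$, and $\mathfrak p_+$ that of the remaining ones, where all $T_y\ge0$. Applying (4) with $I=\mathfrak p_i$, we get $P_iT_xz=T_{x_i}z_i$, so $\langle T_xz,z\rangle=\sum_i\langle T_{x_i}z_i,z_i\rangle$. Hence $T_x\le0$ on $\mathfrak p_-$ for $x\in\mathfrak p_-$, and $T_x\ge0$ on $\mathfrak p_+$ for $x\in\mathfrak p_+$. Both subspaces are closed and invariant, so they commute and have trivial center.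

## 7. From planes to all of $\Lambda^2$: what has to be used

So far $K\ge0$ on $\mathfrak p_-$ and $K\le0$ on $\mathfrak p_+$. Since $-R$ exchanges the two cases, the following is what remains for Theorem A.

**Proposition 1.** Let $\mathfrak p$ be an orthogonal LTS with trivial center and $T_x\le0$ for all $x$. Then $\mathcal R(\xi,\xi)\ge0$ for all $\xi\in\Lambda^2\mathfrak p$.

Identity (1) must enter again; the curvature symmetries alone do not suffice.

**Example 5.** On $\mathbb R^4=\mathbb C^2$, with complex structure $J$ and orthonormal basis $e_1,Je_1,e_2,Je_2$, let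
$$R'(x,y)z=\langle Jy,z\rangle Jx-\langle Jx,z\rangle Jy-2\langle Jx,y\rangle Jz .$$
Skew-adjointness and pair symmetry are visible from
$$\langle R'(x,y)z,w\rangle=\langle Jy,z\rangle\langle Jx,w\rangle-\langle Jx,z\rangle\langle Jy,w\rangle-2\langle Jx,y\rangle\langle Jz,w\rangle .$$
With $a=\langle Jx,y\rangle$, $b=\langle Jy,z\rangle$, $c=\langle Jz,x\rangle$ the Bianchi sum is
$$(bJx+cJy-2aJz)+(cJy+aJz-2bJx)+(aJz+bJx-2cJy)=0 .$$
On planes, $\mathcal R'(x\wedge y,x\wedge y)=3\langle Jx,y\rangle^2\ge0$. But for $\xi=e_1\wedge e_2-Je_1\wedge Je_2$ the two diagonal terms vanish, and the cross term is $\langle R'(e_1,e_2)Je_2,Je_1\rangle=1$, so $\mathcal R'(\xi,\xi)=-2$. Identity (1) indeed fails. For $h=R'(e_1,e_2)$ we have $he_1=he_2=0$, $hJe_1=-Je_2$, $hJe_2=Je_1$. Then $[h,R'(e_1,Je_1)]e_2=h(-2Je_2)=-2Je_1$, while $\big(R'(he_1,Je_1)+R'(e_1,hJe_1)\big)e_2=-R'(e_1,Je_2)e_2=Je_1$.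

**The plan.** By (3) we must show $Q\ge0$. Identity (1) gives the Lie algebra $\mathfrak g$, hence a group $\Gamma$ of automorphisms. The form
$$\beta(h+x,h'+x')=Q(h,h')+\langle x,x'\rangle$$
will turn out to be $\Gamma$-invariant. If $Q$ were already known to be $\ge0$, then $\Gamma$ would act by isometries of $\beta$, and every compression $x\mapsto(\gamma x)_{\mathfrak p}$ would be a contraction of $\mathfrak p$. We reverse the order and first prove the contraction property. For one exponential it is immediate: with $T_y=-S_y^2$, $S_y=(-T_y)^{1/2}$,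
$$(e^{\mathrm{ad}y}x)_{\mathfrak p}=\sum_k\frac{T_y^kx}{(2k)!}=\cos(S_y)x,\qquad\|\cos(S_y)x\|\le\|x\| .\tag{6}$$
For a product $e^{\mathrm{ad}y_1}e^{\mathrm{ad}y_2}$ the direct computation stops. The vector $e^{\mathrm{ad}y_2}x$ has a $\mathfrak k$-component, $e^{\mathrm{ad}y_1}$ sends part of it back to $\mathfrak p$, and we have no norm on $\mathfrak k_{alg}$ in which that part is controlled; operator-norm bounds get worse with each factor. The way around is to show that every $\gamma\in\Gamma$ is a limit of elements $e^{\mathrm{ad}y}\kappa$ with a *single* $y\in\mathfrak p$ and with $\kappa$ isometric on $\mathfrak p$. This is a statement about geodesics: in a homogeneous space $\Gamma/\mathsf K$, the geodesics from the base point reach a dense set.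

From here through Section 10, up to the end of the proof of Proposition 1, $\mathfrak p$ is as in Proposition 1.

## 8. The group $\Gamma$ and the complete homogeneous space $\Gamma/\mathsf K$

**Step 8.1: $\Gamma$ is a Banach–Lie group.** *This step puts a manifold structure on the group generated by all exponentials.* The algebra $\mathfrak g$ is centerless: if $[h+x,\mathfrak p]=0$, then $h\mathfrak p=0$ and $[x,\mathfrak p]=0$ by comparing components, so $h=0$ and $x=0$. Let $\Gamma\subset\mathrm{Aut}(\mathfrak g)\subset GL(\mathfrak g)$ be the group generated by all $e^{\mathrm{ad}z}$, $z\in\mathfrak g$. We use the following theorem (Bourbaki, *Lie groups and Lie algebras*, III §1.9, Prop. 18).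

> Let $G$ be a group and $U\ni1$ a subset with an analytic manifold structure. Suppose there is an open $V\subset U$ with $1\in V=V^{-1}$, $VV\subset U$, such that multiplication $V\times V\to U$ and inversion $V\to V$ are analytic, and for each $g\in G$ there is an open neighborhood $V_g\subset V$ of $1$ with $gV_gg^{-1}\subset U$ and $v\mapsto gvg^{-1}$ analytic on $V_g$. Then $G$ has a unique Lie group structure for which some open neighborhood of $1$ in $U$ is an open submanifold of $G$.

Let $\mathcal B$ be a small open ball around $0$ in $\mathfrak g$; it is $\sigma$-invariant, as $\sigma$ is isometric. Since $\mathrm{ad}$ is injective and bounded and $\exp$ is injective near $0\in B(\mathfrak g)$, the map $z\mapsto e^{\mathrm{ad}z}$ is injective on $\mathcal B$. Let $U=e^{\mathrm{ad}\mathcal B}$ with the manifold structure of $\mathcal B$, and $V=e^{\mathrm{ad}\mathcal B'}$ for a smaller ball $\mathcal B'$. For $z,z'\in\mathcal B'$ the Baker–Campbell–Hausdorff series $z*z'$ converges to an analytic function with values in $\mathcal B$. Since $\mathrm{ad}$ is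 a continuous Lie algebra homomorphism, $e^{\mathrm{ad}z}e^{\mathrm{ad}z'}=e^{\mathrm{ad}(z*z')}$. Inversion is $z\mapsto-z$. For $\gamma\in\Gamma$ we have $\gamma e^{\mathrm{ad}z}\gamma^{-1}=e^{\mathrm{ad}(\gamma z)}$, and $\gamma$ is bounded and linear, so a small enough ball serves for $V_\gamma$. The hypotheses hold. After shrinking $\mathcal B$, $\Gamma$ is a Banach–Lie group with Lie algebra $\mathfrak g$, with exponential chart $z\mapsto e^{\mathrm{ad}z}$ on $\mathcal B$ near $1$, and $\mathrm{Ad}(\gamma)=\gamma$.

Some consequences. The inclusion $\Gamma\hookrightarrow GL(\mathfrak g)$ is a homomorphism that is continuous near $1$, hence continuous; as it is injective, $\Gamma$ is Hausdorff. $\Gamma$ is connected, being generated by one-parameter groups. The map $(y,h)\mapsto y*h$ is a local diffeomorphism $\mathfrak p\times\mathfrak k\to\mathfrak g$ at $0$, and a connected group is generated by any neighborhood of $1$; so $\Gamma$ is generated by the $e^{\mathrm{ad}y}$ ($y\in\mathfrak p$) and the $e^{\mathrm{ad}h}$ ($h\in\mathfrak k$). Finally $\sigma e^{\mathrm{ad}z}\sigma=e^{\mathrm{ad}\sigma z}$,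 so $\sigma\Gamma\sigma=\Gamma$.

**Step 8.2: the subgroup $\mathsf K$ and the quotient.** *This step produces the manifold on which we look for geodesics.* Let $\mathsf K$ be the subgroup generated by the $e^{\mathrm{ad}h}$, $h\in\mathfrak k$. Its elements commute with $\sigma$, so they preserve $\mathfrak k$ and $\mathfrak p$, and they act isometrically on $\mathfrak p$, as products of operators $e^h$ with $h$ skew. If $\kappa=e^{\mathrm{ad}z}\in\mathsf K$ with $z\in\mathcal B$, then $e^{\mathrm{ad}\sigma z}=\sigma\kappa\sigma=\kappa$. By injectivity on $\mathcal B$, $\sigma z=z$, that is, $z\in\mathfrak k$. Thus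
$$\mathsf K\cap e^{\mathrm{ad}\mathcal B}=e^{\mathrm{ad}(\mathcal B\cap\mathfrak k)} .$$
So near $1$, and by translation everywhere, $\mathsf K$ is a submanifold modeled on the complemented subspace $\mathfrak k$. It is a locally closed subgroup, hence closed. Therefore $\mathcal X:=\Gamma/\mathsf K$ is a Hausdorff analytic manifold modeled on $\mathfrak g/\mathfrak k\cong\mathfrak p$, $\Gamma$ acts analytically on it, and $\Gamma\to\mathcal X$ is a submersion, so it has local analytic sections (Bourbaki III §1.6, Prop. 11). It is connected. It is also separable: $\mathfrak k$ is the closed span of the $[x,y]$ with $x,y$ in the separable space $\mathfrak p$, so $\mathfrak g$ is separable, and $\Gamma$ is a countable union of products of finitely many copies of a separable neighborhood of $1$.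

**Step 8.3: the metric.** *This step makes $\mathcal X$ a homogeneous Riemannian manifold.* Let $o\in\mathcal X$ be the class of $1$, so $T_o\mathcal X=\mathfrak p$. The isotropy action of $\kappa\in\mathsf K$ on $T_o\mathcal X$ is $\mathrm{Ad}(\kappa)$ modulo $\mathfrak k$, i.e. $\kappa|_{\mathfrak p}$, which is isometric. So
$$\langle\gamma_*v,\gamma_*w\rangle_{\gamma o}:=\langle v,w\rangle$$
is a well-defined $\Gamma$-invariant metric. For a local section $s$ over $W\subset\mathcal X$, the trivialization $W\times\mathfrak p\to T\mathcal X|_W$, $(q,v)\mapsto s(q)_*v$, is analytic and makes the metric constant; so the metric is analytic and induces the Hilbert topology on tangent spaces. Let $d$ be its length distance.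

**Step 8.4: $\mathcal X$ is complete.** *Completeness is needed for Ekeland's theorem.* Take a chart at $o$, with $o$ at the origin, whose image contains $D=\{|q|\le2a\}\subset\mathfrak p$, such that on $D$ the metric norms satisfy $\lambda^{-1}|\cdot|\le\|\cdot\|_q\le\lambda|\cdot|$.

*A curve from $o$ that is not contained in $D$ has length at least $2a/\lambda$.* Let $t_1$ be the supremum of the times up to which the curve stays in the open ball $|q|<2a$ of the chart. On $[0,t_1)$ the $|\cdot|$-length is at most $\lambda$ times the length, hence finite, so the curve has a limit $q_*\in D$ in the chart as $t\to t_1$. As $\mathcal X$ is Hausdorff, the curve is at $q_*$ at time $t_1$. If $|q_*|<2a$, the curve would stay in the open ball beyond $t_1$, or $t_1$ would be its end and it would be contained in $D$. So $|q_*|=2a$, and the length is at least $2a/\lambda$.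

Consequently $\{d(o,\cdot)<2a/\lambda\}\subset D$. Let $0<r<2a/(3\lambda)$ and let $q,q'\in\bar B(o,r)$. Curves from $q$ to $q'$ of length close to $d(q,q')\le2r$ stay within distance less than $2a/\lambda$ of $o$, hence in $D$, so $|q-q'|\le\lambda\,d(q,q')$. Conversely straight segments in $D$ give $d\le\lambda|\cdot|$ on $D$. In particular $d$ metrizes the topology near $o$, and by homogeneity everywhere. A $d$-Cauchy sequence $(q_n)$ in $\bar B(o,r)$ is $|\cdot|$-Cauchy and has a limit $q_\infty\in D$; then $d(q_n,q_\infty)\le\lambda|q_n-q_\infty|\to0$ and $q_\infty\in\bar B(o,r)$. So $\bar B(o,r)$ is complete. By homogeneity all closed balls of radius $r$ are complete, and $\mathcal X$ is complete.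

**Step 8.5: the geodesics from $o$.** *This step identifies them with orbits $t\mapsto e^{t\,\mathrm{ad}y}o$.* For $z\in\mathfrak g$ let $z^\sharp(q)=\frac{d}{dt}\big|_0e^{t\,\mathrm{ad}z}q$. This is a Killing field, and $[z^\sharp,w^\sharp]=-[z,w]^\sharp$. Let $y,z\in\mathfrak p$. We compute $y^\sharp\langle y^\sharp,z^\sharp\rangle$ with the Levi-Civita connection and, since $y^\sharp$ is Killing, with the Lie derivative:
$$\langle\nabla_{y^\sharp}y^\sharp,z^\sharp\rangle+\langle y^\sharp,\nabla_{y^\sharp}z^\sharp\rangle=y^\sharp\langle y^\sharp,z^\sharp\rangle=\langle y^\sharp,[y^\sharp,z^\sharp]\rangle=-\langle y^\sharp,[y,z]^\sharp\rangle .$$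
Here $\langle y^\sharp,\nabla_{y^\sharp}z^\sharp\rangle=0$ since $z^\sharp$ is Killing, and $[y,z]\in\mathfrak k$ gives $[y,z]^\sharp(o)=0$. As the vectors $z^\sharp(o)$, $z\in\mathfrak p$, fill $T_o\mathcal X$, we get $\nabla_{y^\sharp}y^\sharp=0$ at $o$. The field $y^\sharp$ and the metric are invariant under the flow $e^{t\,\mathrm{ad}y}$, so $\nabla_{y^\sharp}y^\sharp=0$ along the whole orbit of $o$. Thus $t\mapsto e^{t\,\mathrm{ad}y}o$ is the geodesic from $o$ with velocity $y$.

**Step 8.6: density.** *This step is the geometric input.* Ekeland's theorem (I. Ekeland, *The Hopf–Rinow theorem in infinite dimension*, J. Differential Geom. 13 (1978), 287–301) says that in a complete connected Riemannian manifold modeled on a Hilbert space, for each point $o$ the set of points joined to $o$ by a unique minimal geodesic contains a dense $G_\delta$. By Step 8.5, $\{e^{\mathrm{ad}y}o:y\in\mathfrak p\}$ is dense in $\mathcal X$.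

## 9. The contraction lemma and the invariant form

**Lemma 2 (contraction).** $\|(\gamma x)_{\mathfrak p}\|\le\|x\|$ for all $\gamma\in\Gamma$, $x\in\mathfrak p$.

*Proof.* By Step 8.6 there are $y_n\in\mathfrak p$ with $e^{\mathrm{ad}y_n}o\to\gamma o$, i.e. $\gamma^{-1}e^{\mathrm{ad}y_n}o\to o$. Take a local section near $o$ with value $1$ at $o$, and let $u_n$ be its value at $\gamma^{-1}e^{\mathrm{ad}y_n}o$. Then $\gamma^{-1}e^{\mathrm{ad}y_n}=u_n\kappa_n$ with $u_n\to1$ in $\Gamma$ and $\kappa_n\in\mathsf K$. Hence $e^{\mathrm{ad}y_n}\kappa_n^{-1}=\gamma u_n\to\gamma$ in $B(\mathfrak g)$. The vector $x_n=\kappa_n^{-1}x$ lies in $\mathfrak p$ and $\|x_n\|=\|x\|$, so by (6)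
$$\|(\gamma u_nx)_{\mathfrak p}\|=\|(e^{\mathrm{ad}y_n}x_n)_{\mathfrak p}\|=\|\cos(S_{y_n})x_n\|\le\|x\| .$$
Let $n\to\infty$. $\square$

This is the only place where $T_y\le0$ is used: for $T_y\not\le0$ the cosine would become a hyperbolic cosine in some directions.

**Lemma 3.** Let $\mathfrak g_1=\mathfrak k_{alg}\oplus\mathfrak p$ and $\beta(h+x,h'+x')=Q(h,h')+\langle x,x'\rangle$ on $\mathfrak g_1$. Then $\Gamma$ preserves $\mathfrak g_1$ and $\beta$.

*Proof.* It suffices to check the generators from Step 8.1.

For $h\in\mathfrak k$, the automorphism $e^{\mathrm{ad}h}$ maps $x\mapsto e^hx$, $[x,y]\mapsto[e^hx,e^hy]$ and $\theta\mapsto e^h\theta e^{-h}$. So it preserves $\mathfrak k_{alg}$ and $\mathfrak p$, it is isometric on $\mathfrak p$, and by (3)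
$$Q(e^h\theta e^{-h},[e^hx,e^hy])=\langle e^h\theta x,e^hy\rangle=\langle\theta x,y\rangle=Q(\theta,[x,y]).$$

Let $y\in\mathfrak p$ and $e^{t\,\mathrm{ad}y}z=h(t)+x(t)$ with $z\in\mathfrak g_1$. Then $h'=[y,x]$ and $x'=[y,h]$, so $h(t)=h(0)+[y,\int_0^tx]\in\mathfrak k_{alg}$, and $\mathfrak g_1$ is preserved. Let $\tilde h(t)+\tilde x(t)$ be a second such orbit. $Q$ is not known to be continuous, so the differentiability of $Q(h,\tilde h)$ needs an argument. By (3), $Q(\theta,[y,v])=\langle\theta y,v\rangle$ and $Q([y,v],[y,v'])=\langle[y,v]y,v'\rangle$ are continuous in $v,v'$. Expanding $Q(h(t),\tilde h(t))$ by means of $h(t)=h(0)+[y,\int_0^tx]$ and the same formula for $\tilde h$, only such terms and a constant occur. So it is differentiable, and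
$$\frac{d}{dt}\beta=Q([y,x],\tilde h)+Q(h,[y,\tilde x])+\langle[y,h],\tilde x\rangle+\langle x,[y,\tilde h]\rangle=0,$$
because $Q(h,[y,\tilde x])=\langle hy,\tilde x\rangle=-\langle[y,h],\tilde x\rangle$, and likewise for the other pair. $\square$

## 10. A minimization over the orbit of $\mathfrak p$

The final idea is easiest to see under an assumption that we are not allowed to make. Suppose that, for a $\Gamma$-invariant and $\sigma$-invariant seminorm, $Q$ attained its minimum $m$ over the unit ball of $\mathfrak k_{alg}$ at some $h$. For $\gamma\in\Gamma$ write $\gamma h=\theta+q$ with $\theta\in\mathfrak k_{alg}$, $q\in\mathfrak p$. Then $m=\beta(\gamma h,\gamma h)=Q(\theta,\theta)+\|q\|^2\ge m+\|q\|^2$, so $q=0$: no $\gamma h$ has a $\mathfrak p$-component. Hence $\beta(h,\gamma x)=\langle(\gamma^{-1}h)_{\mathfrak p},x\rangle=0$ for all $\gamma\in\Gamma$ and $x\in\mathfrak p$. If the $\gamma x$ span $\mathfrak g_1$, then $Q(h,h)=0$. We now build the seminorm and replace the minimizer by an almost-minimizer.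

**Step 10.1: the orbits of $\mathfrak p$ span $\mathfrak g_1$.** *This step makes the seminorm finite.* By Lemma 3, $\mathrm{span}\{\gamma x:\gamma\in\Gamma,x\in\mathfrak p\}\subset\mathfrak g_1$. Conversely the span contains $\mathfrak p$. So, with $e^{t\,\mathrm{ad}y}x$, it also contains the $\mathfrak k$-component of this vector, which is
$$[y,t\,\varphi(t^2T_y)x],\qquad\varphi(\lambda)=\sum_n\frac{\lambda^n}{(2n+1)!}.$$
For small $t\ne0$ the operator $\varphi(t^2T_y)$ is close to $\mathrm{Id}$, hence invertible. So the span contains $[y,\mathfrak p]$ for every $y\in\mathfrak p$, and it equals $\mathfrak g_1$.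

**Step 10.2: the seminorm.** *This step finds a seminorm, built from the contraction lemma, that bounds $\beta$.* For $z\in\mathfrak g_1$ set
$$N(z)=\inf\Big\{\sum\|x_i\|:\ z=\sum\gamma_ix_i\ (\text{finite}),\ \gamma_i\in\Gamma,\ x_i\in\mathfrak p\Big\}<\infty .$$
$N$ is a $\Gamma$-invariant seminorm, and $N(\sigma z)=N(z)$ since $\sigma\gamma x=(\sigma\gamma\sigma)(-x)$ and $\sigma\Gamma\sigma=\Gamma$. By Lemmas 3 and 2,
$$|\beta(\gamma x,\gamma'x')|=|\langle x,(\gamma^{-1}\gamma'x')_{\mathfrak p}\rangle|\le\|x\|\|x'\| ,$$
and therefore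
$$|\beta(z,w)|\le N(z)N(w)\qquad(z,w\in\mathfrak g_1).\tag{7}$$

**Step 10.3: $Q\ge0$.** *This step is the almost-minimizer argument.* Let
$$m=\inf\{Q(h,h):h\in\mathfrak k_{alg},\ N(h)\le1\}.$$
By (7), and with $h=0$, we have $-1\le m\le0$. If $Q(h,h)<0$ for some $h$, then $N(h)>0$ by (7), and rescaling $h$ gives $m<0$. So it suffices to show $m=0$.

Let $\varepsilon>0$, and take $h\in\mathfrak k_{alg}$ with $N(h)\le1$ and $Q(h,h)\le m+\varepsilon$. For $\gamma\in\Gamma$ write $\gamma h=\theta+q$ with $\theta\in\mathfrak k_{alg}$, $q\in\mathfrak p$. As $\theta=\frac12(\gamma h+\sigma\gamma h)$, we have $N(\theta)\le1$, so $Q(\theta,\theta)\ge m$. By invariance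
$$m+\varepsilon\ge Q(h,h)=\beta(\gamma h,\gamma h)=Q(\theta,\theta)+\|q\|^2\ge m+\|q\|^2 .$$
So $\|(\gamma h)_{\mathfrak p}\|\le\sqrt\varepsilon$ for *every* $\gamma\in\Gamma$, with the same $\varepsilon$. Now write $h=\sum\gamma_ix_i$ with $\sum\|x_i\|\le1+\varepsilon$. Then
$$|Q(h,h)|=\Big|\sum\beta(h,\gamma_ix_i)\Big|=\Big|\sum\langle(\gamma_i^{-1}h)_{\mathfrak p},x_i\rangle\Big|\le(1+\varepsilon)\sqrt\varepsilon .$$
Hence $m\ge Q(h,h)-\varepsilon\ge-\varepsilon-(1+\varepsilon)\sqrt\varepsilon$ for every $\varepsilon>0$, so $m=0$. This proves Proposition 1. $\square$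

**Proof of Theorem A.** Let $\mathfrak p$ be any orthogonal LTS. Put $\mathfrak p_0=\mathfrak z$, and let $\mathfrak p_\pm\subset\mathfrak z^\perp$ be as in Step 6.3. The three subspaces are closed, orthogonal, pairwise commuting Lie triple systems with sum $\mathfrak p$, and $\mathcal R$ vanishes on $\Lambda^2\mathfrak z$. Passing from $R$ to $-R$ changes the sign of the operators $T_x$ and of $\mathcal R$. So Proposition 1, applied to $(\mathfrak p_-,R)$ and to $(\mathfrak p_+,-R)$, gives $\mathcal R\ge0$ on $\Lambda^2\mathfrak p_-$ and $\mathcal R\le0$ on $\Lambda^2\mathfrak p_+$. The answer to the question is yes. $\blacksquare$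

## 11. Zero curvature, uniqueness and the $L^*$-completion

We prove Theorem B. From now on $\mathfrak p$ is again any orthogonal LTS, and $\mathfrak p_\pm$ are as in the proof of Theorem A. By (4) they are closed and invariant in $\mathfrak p$. We start with part 2, since parts 1 and 3 use it.

**Proof of part 2.** *Cauchy–Schwarz for the semidefinite form $Q$.* On the LTS $\mathfrak p_-$ we have $Q\ge0$. If $\mathcal R(\xi,\xi)=Q(L\xi,L\xi)=0$, Cauchy–Schwarz gives $\langle(L\xi)x,y\rangle=Q(L\xi,[x,y])=0$ for all $x,y\in\mathfrak p_-$. So $\sum R(x_i,y_i)=0$ on $\mathfrak p_-$, and hence on $\mathfrak p$, since by (4) these operators vanish on $\mathfrak p_-^\perp$. Conversely, if $\sum R(x_i,y_i)=0$, then $L\xi=0$ and $\mathcal R(\xi,\xi)=0$. For $\mathfrak p_+$ use $-R$. The statement on $K$ is the case $\xi=x\wedge y$.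

**Proof of part 1, commuting projections.** *We show that the projections $P,P'$ onto closed invariant subspaces $I,J$ of $\mathfrak z^\perp$ commute.* We work in the LTS $\mathfrak z^\perp$, with complements taken in it. Let $x\in J$, $y\in J^\perp$. Then
$$0=R(x,y)=R(Px,Py)+R((1-P)x,(1-P)y).$$
The first summand vanishes on $I^\perp$ and preserves $I$, and the second vanishes on $I$ and preserves $I^\perp$, so both are $0$. Hence $R(Px,y)=R(Px,Py)=0$. Also $R(P'Px,y)=0$, as $P'Px\in J$. So $z=(1-P')Px\in J^\perp$ satisfies $R(z,J^\perp)=0$, and $R(z,J)=0$ because $J$ is invariant. Then $z$ is central in $\mathfrak z^\perp$, so $z=0$. Thus $PJ\subset J$, that is, $P'PP'=PP'$; taking adjoints, $PP'=P'P$.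

**Proof of part 1, uniqueness of the $\mathfrak p_i$.** Let $I\subset\mathfrak z^\perp$ be minimal closed invariant. For each $i$, since the projections commute, $P_{\mathfrak p_i}I=I\cap\mathfrak p_i$, and this is $0$ or $I$ by minimality. It is nonzero for some $i$, so $I\subset\mathfrak p_i$, and $I=\mathfrak p_i$ by minimality of $\mathfrak p_i$. So the $\mathfrak p_i$ of Step 4.3 are exactly the minimal closed invariant subspaces of $\mathfrak z^\perp$, and any decomposition of $\mathfrak z^\perp$ as a Hilbert sum of such subspaces must use all of them. By construction each lies in $\mathfrak p_-$ or $\mathfrak p_+$.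

**Proof of part 1, uniqueness of the sign decomposition.** Let $\mathfrak p=\mathfrak p_-'\oplus\mathfrak z\oplus\mathfrak p_+'$ be another decomposition as in Theorem A. Commutation gives $R(x,y)=\sum_aR(x_a,y_a)$ over the three blocks. Each $R(x_a,y_a)$ preserves its own block, which is a Lie triple system, and by Bianchi and commutation kills the others. So $\mathfrak p_\pm'$ are invariant subspaces of $\mathfrak z^\perp$. By commuting projections, $\mathfrak p_-'=(\mathfrak p_-'\cap\mathfrak p_-)\oplus(\mathfrak p_-'\cap\mathfrak p_+)$. On $E=\mathfrak p_-'\cap\mathfrak p_+$ the sectional curvature is both $\ge0$ and $\le0$, so by part 2, $R(E,E)=0$. Since $E$ is closed and invariant, also $R(E,E^\perp)=0$, whence $E\subset\mathfrak z\cap\mathfrak z^\perp=0$. So $\mathfrak p_-'\subset\mathfrak p_-$, and likewise $\mathfrak p_+'\subset\mathfrak p_+$. As both pairs sum to $\mathfrak z^\perp$, equality holds.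

**Proof of part 3.** $\mathcal R\ge0$ trivially implies $K\ge0$. Let $K\ge0$. Then $K=0$ on $\mathfrak p_+$, so $R(\mathfrak p_+,\mathfrak p_+)=0$ by part 2. As $\mathfrak p_+$ is closed and invariant, also $R(\mathfrak p_+,\mathfrak p_+^\perp)=0$, so $\mathfrak p_+\subset\mathfrak z\cap\mathfrak z^\perp=0$. Then $R(x,y)=R(x_-,y_-)$, where $x_-$ is the component in $\mathfrak p_-$, and $\mathcal R(\xi,\xi)=\mathcal R(\xi_-,\xi_-)\ge0$, where $\xi_-$ is the image of $\xi$ under $\Lambda^2$ of the projection onto $\mathfrak p_-$. The other case follows with $-R$.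

**Proof of part 4, the inner product.** *We reduce to one block and bound the brackets involving $\mathfrak p$.* Let $\mathfrak z=0$. By (4), $R(x,y)=R(x_-,y_-)+R(x_+,y_+)$, and the two summands act on different blocks. So $\mathfrak k_{alg}\oplus\mathfrak p$ splits as a direct sum of Lie algebras, and it suffices to treat each block. Let $(\cdot,\cdot)=\epsilon Q$, with $\epsilon=1$ on the block $\mathfrak p_-$ and $\epsilon=-1$ on the block $\mathfrak p_+$. By Theorem A and part 2 it is positive definite. Let $\|\cdot\|_Q$ be its norm and $\kappa=\sup|K|\le C$ (with $\kappa=0$ if there are no $2$-planes). Then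
$$\|[x,y]\|_Q^2=\epsilon\,\mathcal R(x\wedge y,x\wedge y)\le\kappa\|x\|^2\|y\|^2 .$$
Hence $|\langle hx,y\rangle|=|Q(h,[x,y])|\le\sqrt\kappa\,\|h\|_Q\|x\|\|y\|$, so $\|h\|_{op}\le\sqrt\kappa\,\|h\|_Q$ and $\|[h,x]\|\le\sqrt\kappa\,\|h\|_Q\|x\|$.

**Proof of part 4, the bracket on $\mathfrak k_{alg}$.** *We bound $[h,w]$ in $\|\cdot\|_Q$ by a power trick.* For $h\in\mathfrak k_{alg}$ the operator $A=\mathrm{ad}\,h|_{\mathfrak k_{alg}}$ is skew:
$$Q([h,\theta],[x,y])=\langle(h\theta-\theta h)x,y\rangle=-\langle\theta x,hy\rangle-\langle\theta hx,y\rangle=-Q(\theta,[x,hy]+[hx,y])=-Q(\theta,[h,[x,y]]).$$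
Let $\pi(w)=\inf\{\sum\|x_i\|\|y_i\|:w=\sum[x_i,y_i]\}$. Then $\|w\|_Q\le\sqrt\kappa\,\pi(w)$, and $\pi(Aw)\le2\|h\|_{op}\,\pi(w)$ because $A[x,y]=[hx,y]+[x,hy]$. For $k\ge1$, skewness gives $\|A^kw\|_Q^2=|(A^{2k}w,w)|\le\|A^{2k}w\|_Q\|w\|_Q$. Iterating for $k=1,2,4,\dots$, for $w\ne0$,
$$\|Aw\|_Q\le\|A^{2^n}w\|_Q^{2^{-n}}\|w\|_Q^{1-2^{-n}}\le\big(\sqrt\kappa\,\pi(w)\big)^{2^{-n}}\,2\|h\|_{op}\,\|w\|_Q^{1-2^{-n}}\longrightarrow2\|h\|_{op}\|w\|_Q .$$
So $\|[h,w]\|_Q\le2\sqrt\kappa\,\|h\|_Q\|w\|_Q$. All parts of the bracket are bounded, so it extends continuously to $\hat{\mathfrak k}\oplus\mathfrak p$, and the Jacobi identity persists.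

**Proof of part 4, the $L^*$-identity and the center.** *We read off adjoints from (3).* By continuity, for $h\in\hat{\mathfrak k}$ and $x,y$ in one block,
$$(h,[x,y])=\epsilon\langle[h,x],y\rangle=-\epsilon\langle[x,h],y\rangle .$$
As $\mathrm{ad}\,x$ exchanges $\hat{\mathfrak k}$ and $\mathfrak p$, this says that $\mathrm{ad}\,x$ is skew-adjoint for $x\in\mathfrak p_-$ and self-adjoint for $x\in\mathfrak p_+$. For $h\in\hat{\mathfrak k}$, $\mathrm{ad}\,h$ is skew-adjoint on $\mathfrak p$ and on $\hat{\mathfrak k}$, by continuity. This is the identity $\langle[a,b],c\rangle=\langle b,[a^*,c]\rangle$ with $z^*=-z$ on $\hat{\mathfrak k}\oplus\mathfrak p_-$ and $z^*=z$ on $\mathfrak p_+$. If $h+x$ is central, then $[h,\mathfrak p]=0$ and $[x,\mathfrak p]=0$. The first gives $(h,[y,z])=\epsilon\langle[h,y],z\rangle=0$ for all $y,z$ in each block, so $h=0$, because $\mathfrak k_{alg}$ is dense in $\hat{\mathfrak k}$. The second gives $x\in\mathfrak z=0$. $\blacksquare$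

For the Hilbert sphere, $\hat{\mathfrak k}$ is the space of Hilbert–Schmidt skew operators, smaller than the space $\mathfrak k$ of compact skew operators when $\dim\mathfrak p=\infty$.
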